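\title{Iterated noncommutative joins with small local-triviality dimension}

\begin{abstract}
The $n$-fold equivariant noncommutative join of a compact quantum group $\mathbb G$ has local-triviality dimension at most $n$, with equality when $\mathbb G$ is a nontrivial classical compact group. It was conjectured that equality holds for every nontrivial $\mathbb G$. We disprove this: for the free product of $\mathbb T$ and $SU_q(2)$, taken with its reduced C*-algebra $B$, the dimension lies between $1$ and $\lceil n/2\rceil$ for all $n\ge1$. The proof reduces the bound to filling a loop of $*$-homomorphisms, and fills the loop by moving its two ingredients into orthogonal corners, using that $B$ and $B\otimes B$ are simple and purely infinite. We also show that the conjecture holds whenever $C(\mathbb G)$ has at least two characters, and so for the universal completion of the same free product.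
\end{abstract}

\section{Introduction}\label{sec:intro}

If a compact group $G$ acts in a locally trivial way on a compact space, one can ask how many invariant open sets, each a product of some space with $G$, are needed to cover it. The join $E_nG=G*\cdots*G$ of $n+1$ copies of $G$ is covered by $n+1$ such sets, and a theorem of Borsuk--Ulam type says that fewer do not suffice. Both the covering number and the join have analogues for compact quantum groups. This paper shows that the quantum analogue of the covering statement fails.

\subsection{Actions, local triviality and joins}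

Throughout, $\otimes$ is the minimal tensor product of C*-algebras, $\odot$ is the algebraic tensor product, and unital C*-algebras are nonzero. We put $C_0:=C_0((0,1])$, regard each $g\in C_0$ as a function on $[0,1]$ with $g(0)=0$, and write $t\in C_0$ for the identity function.

A \emph{compact quantum group} $\mathbb G$ in the sense of Woronowicz is a unital C*-algebra $C(\mathbb G)$ with a coassociative unital $*$-homomorphism $\Delta\colon C(\mathbb G)\to C(\mathbb G)\otimes C(\mathbb G)$ such that $(C(\mathbb G)\otimes1)\Delta(C(\mathbb G))$ and $(1\otimes C(\mathbb G))\Delta(C(\mathbb G))$ are linearly dense in $C(\mathbb G)\otimes C(\mathbb G)$. An \emph{action} of $\mathbb G$ on a C*-algebra $A$ is a $*$-homomorphism $\delta\colon A\to A\otimes C(\mathbb G)$, unital if $A$ is considered as a unital algebra, such that $(\delta\otimes\mathrm{id})\delta=(\mathrm{id}\otimes\Delta)\delta$ and $\delta(A)(1\otimes C(\mathbb G))$ is linearly dense in $A\otimes C(\mathbb G)$. The pair $(A,\delta)$ is a \emph{$\mathbb G$-C*-algebra}. A $*$-homomorphism $f\colon A\to A'$ of $\mathbb G$-C*-algebras,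 unital or not, is \emph{equivariant} if $\delta' f=(f\otimes\mathrm{id})\delta$. A compact group $G$ gives the example $C(G)$ with $\Delta(a)(h,k)=a(hk)$, and a right action of $G$ on a compact space $X$ gives $\delta(a)(x,h)=a(xh)$ on $C(X)$.

\begin{definition}\label{def:dim}
Let $\mathbb G$ act on $C_0\otimes C(\mathbb G)$ by $\mathrm{id}\otimes\Delta$, and let $A$ be a unital $\mathbb G$-C*-algebra. A \emph{$d$-trivialization} of $A$ is a tuple $(\rho_0,\dots,\rho_d)$ of equivariant $*$-homomorphisms $\rho_i\colon C_0\otimes C(\mathbb G)\to A$ with $\sum_i\rho_i(t\otimes1)=1$. The \emph{local-triviality dimension} $\dim^{\mathbb G}_{\mathrm{LT}}(A)$ is the smallest $d\ge0$ for which a $d$-trivialization exists, and $\infty$ if there is none.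
\end{definition}

Adding zero maps turns a $d$-trivialization into a $d'$-trivialization for every $d'\ge d$, so $\dim^{\mathbb G}_{\mathrm{LT}}(A)\le d$ if and only if $A$ has a $d$-trivialization.

\begin{definition}\label{def:join}
For a unital $\mathbb G$-C*-algebra $(A,\delta)$, the \emph{equivariant noncommutative join} is
\[
A\circledast C(\mathbb G):=\bigl\{f\in C([0,1],A\otimes C(\mathbb G)) : f(0)\in\mathbb C\otimes C(\mathbb G),\ f(1)\in\delta(A)\bigr\},
\]
with the action given pointwise by $\mathrm{id}_A\otimes\Delta$. The \emph{$n$-fold join} of $\mathbb G$ is defined by $C(E^\Delta_0\mathbb G):=C(\mathbb G)$ with action $\Delta$, and $C(E^\Delta_{n+1}\mathbb G):=C(E^\Delta_n\mathbb G)\circledast C(\mathbb G)$.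
\end{definition}

\subsection{The classical case and the conjecture}\label{sub:classical}

Let $G$ be a compact Hausdorff group. For compact spaces $X,Y$, the join $X*Y$ is the quotient of $[0,1]\times X\times Y$ in which $(0,x,y)$ depends only on $y$ and $(1,x,y)$ depends only on $x$. Put $E_0G=G$ and $E_{n+1}G=E_nG*G$, with the diagonal action.

\begin{example}[the join]\label{ex:join}
Let $X$ be a compact right $G$-space. Then $C(X)\circledast C(G)$ consists of the $F\in C([0,1]\times X\times G)$ such that $F(0,x,h)$ depends only on $h$ and $F(1,x,h)$ depends only on $xh$, and $G$ acts on the last coordinate alone. Write $F(s,x,h)=F'(s,xh,h)$, using the homeomorphism $(x,h)\mapsto(xh,h)$ of $X\times G$. The two conditions say that $F'(0,x',h)$ depends only on $h$ and $F'(1,x',h)$ only on $x'$, and the action becomes diagonal. So $C(X)\circledast C(G)\cong C(X*G)$ equivariantly, and by induction $C(E_n^\Delta G)\cong C(E_nG)$. The twisted coordinates of Definition~\ref{def:join} are needed because a diagonal action has no meaning when $C(\mathbb G)$ is not commutative.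
\end{example}

\begin{example}[the dimension]\label{ex:dim}
Let $CG=([0,1]\times G)/(\{0\}\times G)$ be the cone, which is the one-point compactification of $(0,1]\times G$. A $*$-homomorphism $\rho\colon C_0\otimes C(G)\to C(X)$ is dual to a continuous map $X\to CG$, and $\rho$ is equivariant exactly when this map is. Such a map consists of an invariant function $\rho(t\otimes1)\colon X\to[0,1]$ and an equivariant map to $G$, that is, a trivialization, on the open set where the function is positive. An $n$-trivialization is thus an equivariant map from $X$ to the space of formal sums $\sum_{i=0}^nt_i[h_i]$ with $\sum t_i=1$, topologized as a subspace of $(CG)^{n+1}$. This space is $E_nG$: the map $(r,\sum_{i\le n} t_i[h_i],h)\mapsto\sum_{i\le n} rt_i[h_i]+(1-r)[h]$ induces, by induction on $n$, a continuous bijection from the compact space $E_nG*G$ onto the Hausdorff space of sums with $n+2$ terms. Hence $\dim^G_{\mathrm{LT}}(C(X))\le n$ if and only if there is an equivariant map $X\to E_nG$.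
\end{example}

Chirvasitu, D\k{a}browski and Hajac showed that for every nontrivial compact Hausdorff group $G$ there is no equivariant continuous map $E_nG\to E_{n-1}G$, and that $\dim^G_{\mathrm{LT}}(C(E_nG))=n$. For $G=\mathbb Z/2$ the join $E_nG$ is the sphere $S^n$ with the antipodal action, and the first statement is the Borsuk--Ulam theorem. For an arbitrary compact quantum group each join raises the dimension by at most one (Lemma~\ref{lem:elementary}), so $\dim^{\mathbb G}_{\mathrm{LT}}(C(E_n^\Delta\mathbb G))\le n$. Since equality holds for all nontrivial classical groups, the natural guess is the following conjecture, posed by Gardella, Hajac, Tobolski and Wu~\cite{GHTW}.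

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\mathbb G$ be a compact quantum group with $C(\mathbb G)\ne\mathbb C$, and let $n\ge0$. Then there is no unital equivariant $*$-homomorphism $C(E^\Delta_n\mathbb G)\to C(E^\Delta_{n+1}\mathbb G)$, and $\dim^{\mathbb G}_{\mathrm{LT}}(C(E^\Delta_n\mathbb G))=n$.}
\medskip

\subsection{Results}

Fix $0<q<1$. The counterexample is Wang's free product of $\mathbb T=\widehat{\mathbb Z}$ and $SU_q(2)$, recalled in Section~\ref{sub:G}.

\begin{theorem}\label{thm:main}
Let $\mathbb G$ be the free product of $\mathbb T$ and $SU_q(2)$, with $C(\mathbb G)$ the reduced C*-algebra.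
\begin{enumerate}
\item[(a)] If $A$ is a unital $\mathbb G$-C*-algebra with $\dim^{\mathbb G}_{\mathrm{LT}}(A)\le d<\infty$, then
\[
\dim^{\mathbb G}_{\mathrm{LT}}\bigl((A\circledast C(\mathbb G))\circledast C(\mathbb G)\bigr)\le d+1 .
\]
\item[(b)] For every unital $\mathbb G$-C*-algebra $A$, there is no unital equivariant $*$-homomorphism $C(\mathbb G)\to A\circledast C(\mathbb G)$.
\item[(c)] For all $n\ge1$ we have $1\le\dim^{\mathbb G}_{\mathrm{LT}}(C(E^\Delta_n\mathbb G))\le\lceil n/2\rceil$. In particular $\dim^{\mathbb G}_{\mathrm{LT}}(C(E^\Delta_2\mathbb G))=1\ne2$. The equality $\dim^{\mathbb G}_{\mathrm{LT}}(C(E^\Delta_n\mathbb G))=n$ fails for every $n\ge2$ and holds for $n=0,1$.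
\end{enumerate}
\end{theorem}

Part (c) refutes the dimension formula, and with it the conjecture. For this $\mathbb G$ the non-existence statement holds for $n=0$ by (b); we do not decide it for $n\ge1$.

\begin{theorem}\label{thm:chars}
If $\mathbb G$ is a compact quantum group such that $C(\mathbb G)$ has at least two characters, then both assertions of the conjecture hold for $\mathbb G$ and all $n$. In particular they hold for the universal completion of the quantum group of Theorem~\ref{thm:main}.
\end{theorem}

So the answer depends on the completion and not only on the Hopf algebra: one and the same discrete dual satisfies the conjecture when completed universally, while for the reduced completion the defect $n-\dim^{\mathbb G}_{\mathrm{LT}}(C(E_n^\Delta\mathbb G))\ge\lfloor n/2\rfloor$ tends to infinity.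

Section~\ref{sec:prelim} collects the background. The main work is part (a) of Theorem~\ref{thm:main}. Section~\ref{sec:loop} introduces a loop $\ell(w,y)$ of $*$-homomorphisms and shows in $2\times2$ matrices why noncommutativity helps to fill it; Section~\ref{sec:reduction} reduces (a) to filling one such loop. Sections~\ref{sec:corner} and~\ref{sec:pi} supply the tools, a lemma on moving homomorphisms into corners and the pure infiniteness of the reduced algebra, and Section~\ref{sec:proofa} fills the loop. Parts (b) and (c) are proved in Section~\ref{sec:proofb}, and Theorem~\ref{thm:chars} in Section~\ref{sec:chars}.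

\section{Preliminaries}\label{sec:prelim}

\subsection{Elementary properties of joins and of the dimension}

Let $\mathbb G$ be any compact quantum group and $J=A\circledast C(\mathbb G)$. We first check that $\mathrm{id}\otimes\Delta$ is an action on $J$. With $s$ the coordinate of $[0,1]$, every $f\in J$ is the sum of $(1-s)f(0)$, $sf(1)$ and an element of $C_0((0,1),A\otimes C(\mathbb G))$, and all three lie in $J$. The same splitting shows that $J\otimes C(\mathbb G)$ is the set of $F\in C([0,1],A\otimes C(\mathbb G)\otimes C(\mathbb G))$ with $F(0)\in\mathbb C\otimes C(\mathbb G)\otimes C(\mathbb G)$ and $F(1)\in\delta(A)\otimes C(\mathbb G)$. Since $(\mathrm{id}\otimes\Delta)\delta=(\delta\otimes\mathrm{id})\delta$, the map $\mathrm{id}\otimes\Delta$ sends $J$ into $J\otimes C(\mathbb G)$. The density condition holds on each of the three summands: on the first and third by density of $\Delta(C(\mathbb G))(1\otimes C(\mathbb G))$, on the second by density of $\delta(A)(1\otimes C(\mathbb G))$. Equivariance of a map into $J$ can be checked pointwise on $[0,1]$.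

For $g\in C_0$ and $r\in[0,1]$ let $g^{(r)}\in C_0$ be the function $t\mapsto g(rt)$. The map $g\mapsto g^{(r)}$ is a $*$-homomorphism of $C_0$; it is zero for $r=0$ and the identity for $r=1$; it sends $t$ to $rt$; and $r\mapsto g^{(r)}$ is norm continuous because $g$ is uniformly continuous on $[0,1]$.

\begin{lemma}\label{lem:elementary}
Let $\mathbb G$ be a compact quantum group and $(A,\delta)$ a unital $\mathbb G$-C*-algebra.
\begin{enumerate}
\item[(i)] If there is a unital equivariant $*$-homomorphism $A\to A'$, then $\dim^{\mathbb G}_{\mathrm{LT}}(A')\le\dim^{\mathbb G}_{\mathrm{LT}}(A)$.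
\item[(ii)] $\dim^{\mathbb G}_{\mathrm{LT}}(A)=0$ if and only if there is a unital equivariant $*$-homomorphism $C(\mathbb G)\to A$.
\item[(iii)] If $(\psi_0,\dots,\psi_d)$ is a $d$-trivialization of $A$, then
\begin{equation}\label{eq:psiprime}
\psi'_i(g\otimes b)(r)=\delta\psi_i(g^{(r)}\otimes b)\quad(i\le d),\qquad \psi'_{d+1}(g\otimes b)(r)=g(1-r)\,1\otimes b
\end{equation}
is a $(d+1)$-trivialization of $A\circledast C(\mathbb G)$. Hence $\dim^{\mathbb G}_{\mathrm{LT}}(C(E^\Delta_n\mathbb G))\le n$ for all $n$.
\end{enumerate}
\end{lemma}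

\begin{proof}
(i) Compose a trivialization of $A$ with the homomorphism.

(ii) If $\psi\colon C(\mathbb G)\to A$ is unital and equivariant, then $g\otimes b\mapsto g(1)\psi(b)$ is a $0$-trivialization. Conversely, let $\rho$ be equivariant with $\rho(t\otimes1)=1$. The map $b\mapsto\rho(t\otimes b)$ is linear, unital, $*$-preserving and equivariant, and it is multiplicative because $\rho(t\otimes b)\rho(t\otimes b')=\rho(t^2\otimes bb')=\rho(t\otimes bb')\rho(t\otimes1)=\rho(t\otimes bb')$.

(iii) Each $\psi_i'$ is a $*$-homomorphism into $C([0,1],A\otimes C(\mathbb G))$. At $r=0$ the maps with $i\le d$ vanish and the last one has values in $\mathbb C\otimes C(\mathbb G)$; at $r=1$ the last one vanishes and the others have values in $\delta(A)$. For $i\le d$, equivariance follows from $(\mathrm{id}\otimes\Delta)\delta\psi_i=(\delta\otimes\mathrm{id})\delta\psi_i=(\delta\psi_i\otimes\mathrm{id})(\mathrm{id}\otimes\Delta)$, and for $i=d+1$ both sides send $g\otimes b$ to $g(1-r)\,1\otimes\Delta(b)$. The values at $t\otimes1$ add up to $r+(1-r)=1$. The last claim follows by induction,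 since $\dim^{\mathbb G}_{\mathrm{LT}}(C(\mathbb G))=0$ by (ii).
\end{proof}

By (i), the dimension formula for $n$ and $n+1$ implies the non-existence statement of the conjecture for $n$.

\subsection{Haar state, Hopf algebra, reduced algebra}\label{sub:haar}

We recall the standard structure of a compact quantum group $\mathbb G$. There is a unique state $\varphi$ on $C(\mathbb G)$, the \emph{Haar state}, with $(\mathrm{id}\otimes\varphi)\Delta(x)=\varphi(x)1=(\varphi\otimes\mathrm{id})\Delta(x)$. A \emph{unitary corepresentation} is a unitary matrix $(u_{ij})$ over $C(\mathbb G)$ with $\Delta(u_{ij})=\sum_ku_{ik}\otimes u_{kj}$. The span $\mathcal O(\mathbb G)$ of the entries of all such matrices is a dense $*$-subalgebra, and it is a Hopf $*$-algebra: $\Delta$ maps it into $\mathcal O(\mathbb G)\odot\mathcal O(\mathbb G)$, its counit $\varepsilon$ is the $*$-homomorphism to $\mathbb C$ with $\varepsilon(u_{ij})=\delta_{ij}$, and its antipode is antimultiplicative. The counit need not be bounded for the norm of $C(\mathbb G)$. The image of $C(\mathbb G)$ in the GNS representation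 of $\varphi$ is the \emph{reduced} algebra. The comultiplication descends to it and makes it a compact quantum group; its Haar state is faithful; and the quotient map is injective on $\mathcal O(\mathbb G)$.

\begin{lemma}\label{lem:faithful}
If $\varphi$ is a faithful state on a unital C*-algebra $B$ and $A$ is any C*-algebra, then $\mathrm{id}\otimes\varphi$ is faithful on $A\otimes B$. In particular $\varphi^{\otimes m}$ is faithful on $B^{\otimes m}$.
\end{lemma}

\begin{proof}
Let $x\ge0$ with $(\mathrm{id}\otimes\varphi)(x)=0$. For every state $\omega$ of $A$, the positive element $(\omega\otimes\mathrm{id})(x)$ has $\varphi((\omega\otimes\mathrm{id})x)=0$, so it vanishes. Product functionals separate the points of $A\otimes B$, so $x=0$. The second claim follows by induction from $\varphi^{\otimes m}=\varphi^{\otimes(m-1)}\circ(\mathrm{id}\otimes\varphi)$.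
\end{proof}

\subsection{The quantum group of Theorem~\ref{thm:main}}\label{sub:G}

We use the following facts of Woronowicz~\cite{Wor}. The algebra $C(SU_q(2))$ is the universal unital C*-algebra generated by $\alpha,\gamma$ with
\begin{equation}\label{eq:relations}
\alpha^*\alpha+\gamma^*\gamma=1=\alpha\alpha^*+q^2\gamma\gamma^*,\qquad\gamma\gamma^*=\gamma^*\gamma,\qquad\alpha\gamma=q\gamma\alpha,\qquad\alpha\gamma^*=q\gamma^*\alpha .
\end{equation}
One has $\Delta(\gamma)=\gamma\otimes\alpha+\alpha^*\otimes\gamma$, $\varepsilon(\alpha)=1$, $\varepsilon(\gamma)=0$, and $\alpha,\gamma$ are linearly independent in $\mathcal O(SU_q(2))$. If $C(SU_q(2))$ is represented on $\ell^2(\mathbb N\times\mathbb Z)$ by $\alpha\zeta_{n,j}=\sqrt{1-q^{2n}}\,\zeta_{n-1,j}$ and $\gamma\zeta_{n,j}=q^n\zeta_{n,j+1}$, then the Haar state is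
\begin{equation}\label{eq:haar}
h_q(a)=(1-q^2)\sum_{n\ge0}q^{2n}\langle a\zeta_{n,0},\zeta_{n,0}\rangle .
\end{equation}
Let $D$ be the reduced algebra of $SU_q(2)$; its Haar state is again written $h_q$.

We use the following facts of Wang~\cite{Wang}. The full unital free product $C^u:=C(\mathbb T)*C(SU_q(2))$ is a compact quantum group algebra with a comultiplication $\Delta^u$ extending those of the factors. Its Haar state is the free product of the Haar states. Its Hopf algebra is $\mathcal O(\mathbb G)=\mathbb C[\mathbb Z]*\mathcal O(SU_q(2))$, and every unital $*$-homomorphism from $\mathcal O(\mathbb G)$ to a C*-algebra extends to $C^u$; in particular the counit extends to a character $\varepsilon$ of $C^u$. This $C^u$ is the \emph{universal completion}.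

Let $B$ be the reduced algebra, $\lambda\colon C^u\to B$ the quotient map, $\Delta$ the comultiplication and $\varphi$ the Haar state of $B$. Then $\Delta\lambda=(\lambda\otimes\lambda)\Delta^u$, the state $\varphi\lambda$ is the Haar state of $C^u$, and $\varphi$ is faithful. Since the Haar state of $C^u$ is a free product state, $B$ is the reduced free product of $(C(\mathbb T),\tau)$ and $(D,h_q)$, where $\tau$ is the Haar integral. We write $u$ for the canonical unitary generator of $C(\mathbb T)$ and use the same letters for $u,\alpha,\gamma$ and their images in $B$. From Section~\ref{sec:reduction} to Section~\ref{sec:proofb}, $\mathbb G$ is the quantum group with $C(\mathbb G)=B$.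

\section{A loop in the join}\label{sec:loop}

\subsection{Where the loop comes from}\label{sub:heuristic}

Let $G$ be a classical compact group and try to construct an equivariant map $E_2G\to E_1G$. Let $f\colon X\to Y$ be equivariant, and let $H_s\colon X\to Y$ be a homotopy, not necessarily equivariant, from a constant map $H_0$ to $H_1=f$. In the coordinates of Example~\ref{ex:join}, the map $(s,x,h)\mapsto H_s(x)h$ is equivariant, depends only on $h$ at $s=0$, and equals $f(xh)$ at $s=1$. So it defines an equivariant map $X*G\to Y$. Taking $f$ to be the identity of $E_1G=G*G$, we see that a contraction of $G*G$ would suffice.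

In the coordinates $(r,x,h)$, the identity of $G*G$ is $(r,x,h)\mapsto r[xh]+(1-r)[h]$: a segment from the point $w=h$ of the second copy of $G$ to the point $y=xh$ of the first. A contraction is a family of maps from the square $[0,1]^2\ni(s,r)$ to $G*G$, continuous in the parameters $(x,h)$, that is this segment at $s=1$, is constant at $s=0$, depends only on $w$ at $r=0$ and depends only on $y$ at $r=1$. The boundary conditions are easy to meet: slide $y$ toward the unit $\varepsilon$ of the second copy, slide $w$ toward the unit $e$ of the first copy, and let both continue to the midpoint of the segment from $\varepsilon$ to $e$. What remains is to fill the quadrilateral $w\to y\to\varepsilon\to e\to w$ by a disc, continuously in $(x,h)\in G\times G$. Classically this is impossible. In the quantum setting the parameter space $G\times G$ becomes a noncommutative algebra $N$, and $w,y$ become homomorphisms into $N$. We now set this up.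

\subsection{Points with values in an algebra}

Let $\mathcal C$ be a unital C*-algebra with a fixed character $\varepsilon$; later $\mathcal C=C^u$ with its counit. For a unital C*-algebra $N$ and $d\ge0$ let
\begin{itemize}
\item $X(N)$ be the set of unital $*$-homomorphisms $\mathcal C\to N$;
\item $Y_d(N)$ be the set of tuples $(\theta_0,\dots,\theta_d)$ of $*$-homomorphisms $\theta_i\colon C_0\otimes\mathcal C\to N$ with $\sum_i\theta_i(t\otimes1)=1$.
\end{itemize}
For $\mathcal C=C(G)$ we have $X(\mathbb C)=G$ and, by Example~\ref{ex:dim}, $Y_d(\mathbb C)=E_dG$. For a compact space $K$, the elements of $X(C(K,N))$ and $Y_d(C(K,N))$ are the point-norm continuous families in $X(N)$ and $Y_d(N)$ indexed by $K$; since $*$-homomorphisms are contractive, continuity has to be checked only on a set with dense span, such as the elements $g\otimes x$. A \emph{path} is a family indexed by $[0,1]$. Scalar-valued homomorphisms are regarded as homomorphisms into any unital algebra. So $\varepsilon\in X(N)$, and $Y_d(N)$ has the base point $e$ given by $e_0(g\otimes x)=g(1)\varepsilon(x)$ and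 $e_i=0$ for $i\ge1$. For $d=0$, the map sending $w$ to $g\otimes x\mapsto g(1)w(x)$ identifies $X(N)$ with $Y_0(N)$ and $\varepsilon$ with $e$; the inverse sends $\theta$ to $\theta(t\otimes\cdot)$, as in the proof of Lemma~\ref{lem:elementary}(ii).

For $r\in[0,1]$, $w\in X(N)$ and $y\in Y_d(N)$, the point ``$ry+(1-r)w$'' of the join is $\langle r;w,y\rangle\in Y_{d+1}(N)$,
\[
\langle r;w,y\rangle_i(g\otimes x)=y_i(g^{(r)}\otimes x)\quad(i\le d),\qquad\langle r;w,y\rangle_{d+1}(g\otimes x)=g(1-r)\,w(x).
\]
The values at $t\otimes1$ add up to $r+(1-r)=1$. The point does not depend on $y$ when $r=0$ and does not depend on $w$ when $r=1$. If $r,w,y$ vary continuously, so does $\langle r;w,y\rangle$, because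
\[
\|y_i(g^{(r)}\otimes x)-y_i'(g^{(r')}\otimes x)\|\le\|(y_i-y_i')(g^{(r)}\otimes x)\|+\|g^{(r)}-g^{(r')}\|\,\|x\|.
\]

\begin{definition}\label{def:loop}
Identify $\mathbb R/4\mathbb Z$ with the boundary $S^1$ of the unit disc $D^2$. For $w\in X(N)$ and $y\in Y_d(N)$ define $\ell(w,y)\in Y_{d+1}(C(S^1,N))$ by
\[
\ell(w,y)(c)=\begin{cases}\langle c;w,y\rangle&0\le c\le1,\\ \langle2-c;\varepsilon,y\rangle&1\le c\le2,\\ \langle c-2;\varepsilon,e\rangle&2\le c\le3,\\ \langle4-c;w,e\rangle&3\le c\le4.\end{cases}
\]
The loop $\ell(w,y)$ is \emph{null} if it is the restriction of an element of $Y_{d+1}(C(D^2,N))$, which we call a \emph{filling}.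
\end{definition}

The formulas agree at $c=1,3$, where $r=1$, and at $c=2,4$, where $r=0$; see Figure~\ref{fig:loop}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.3]
\draw[thick,->] (0,0)--(0.55,0); \draw[thick] (0.55,0)--(1,0);
\draw[thick,->] (1,0)--(1,0.55); \draw[thick] (1,0.55)--(1,1);
\draw[thick,->] (1,1)--(0.45,1); \draw[thick] (0.45,1)--(0,1);
\draw[thick,->] (0,1)--(0,0.45); \draw[thick] (0,0.45)--(0,0);
\fill (0,0) circle (0.03); \fill (1,1) circle (0.03);
\draw[fill=white] (1,0) circle (0.03); \draw[fill=white] (0,1) circle (0.03);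
\node[below left] at (0,0) {$w$}; \node[below right] at (1,0) {$y$};
\node[above right] at (1,1) {$\varepsilon$}; \node[above left] at (0,1) {$e$};
\node[below] at (0.5,-0.03) {$0\le c\le1$}; \node[right] at (1.03,0.5) {$1\le c\le2$};
\node[above] at (0.5,1.03) {$2\le c\le3$}; \node[left] at (-0.03,0.5) {$3\le c\le4$};
\end{tikzpicture}
\caption{The loop $\ell(w,y)$ in $Y_{d+1}(N)$. The black vertices $w,\varepsilon$ are points of $X(N)$, the white vertices $y,e$ are points of $Y_d(N)$, and each edge is the join segment between its endpoints. If $w=\varepsilon$ or $y=e$, two opposite vertices coincide and the loop retraces itself.}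
\label{fig:loop}
\end{figure}

If a projection $P\in N$ commutes with the range of $w\in X(N)$, we write $wP\in X(PNP)$ for $x\mapsto w(x)P$, and likewise $yP\in Y_d(PNP)$.

\begin{lemma}\label{lem:loop}
\begin{enumerate}
\item[(i)] For paths $(w_a)$ in $X(N)$ and $(y_a)$ in $Y_d(N)$, the loop $\ell(w_0,y_0)$ is null if and only if $\ell(w_1,y_1)$ is.
\item[(ii)] Let $P\ne0,1$ be a projection in $N$ commuting with the ranges of $w$ and of all $y_i$. If $\ell(wP,yP)$ is null over $PNP$ and $\ell(w(1-P),y(1-P))$ is null over $(1-P)N(1-P)$, then $\ell(w,y)$ is null.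
\item[(iii)] The loops $\ell(\varepsilon,y)$ and $\ell(w,e)$ are null for all $w$ and $y$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By symmetry one direction suffices. Let $F$ be a filling of $\ell(w_1,y_1)$. On the disc of radius $\frac12$ use $F(2\,\cdot)$, and at the point with polar coordinates $(\rho,c)$, $\frac12\le\rho\le1$, use $\ell(w_{2-2\rho},y_{2-2\rho})(c)$. The two definitions agree at $\rho=\frac12$, and the result is a filling of $\ell(w_0,y_0)$.

(ii) As $\varepsilon=\varepsilon P+\varepsilon(1-P)$ and $e=eP+e(1-P)$, the loop $\ell(w,y)$ is the componentwise sum of the two loops over the corners. A sum of two $*$-homomorphisms into orthogonal corners is a $*$-homomorphism, so the sum of the two fillings is a filling.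

(iii) Each loop has the form $m\circ b$, with $b\colon S^1\to[-1,1]$ continuous and $m$ a continuous family over $[-1,1]$; extending $b$ to a continuous map $D^2\to[-1,1]$ gives a filling. For $\ell(\varepsilon,y)$ take $m(b)=\langle b;\varepsilon,y\rangle$ for $b\ge0$ and $m(b)=\langle-b;\varepsilon,e\rangle$ for $b\le0$, which agree at $b=0$, and let $b$ be $c,\ 2-c,\ 2-c,\ c-4$ on the four arcs. For $\ell(w,e)$ take $m(b)=\langle1-b;w,e\rangle$ for $b\ge0$ and $m(b)=\langle1+b;\varepsilon,e\rangle$ for $b\le0$, which agree at $b=0$, and let $b$ be $1-c,\ 1-c,\ c-3,\ c-3$ on the four arcs.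
\end{proof}

Together, (ii) and (iii) say that $\ell(w,y)$ is null whenever $w$ and $y$ are nontrivial only on orthogonal corners, and (i) allows us to move $w$ and $y$ first. The smallest instance already shows the whole mechanism.

\begin{example}\label{ex:M2}
Let $\mathcal C=C(\mathbb Z/2)$ with $\mathbb Z/2=\{1,-1\}$, let $\varepsilon$ be evaluation at $1$, and let $d=0$. Then $X(N)=Y_0(N)$ is the set of self-adjoint unitaries of $N$, and $\varepsilon=e=1$. Over $N=\mathbb C$, the space $Y_1(\mathbb C)=\mathbb Z/2*\mathbb Z/2$ is a circle made of four edges. The loop $\ell(-1,-1)$ runs once around it and is not null, while $\ell(1,\pm1)$ and $\ell(\pm1,1)$ are null by Lemma~\ref{lem:loop}(iii).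

Now let $w=y=\operatorname{diag}(-1,1)$. Over the diagonal algebra $\mathbb C\oplus\mathbb C$ the loop $\ell(w,y)$ is not null, because its first coordinate is $\ell(-1,-1)$. Over $M_2(\mathbb C)$ it is null. Indeed, let $R_a$ be the rotation by the angle $a\pi/2$. Then $y_a=R_ayR_a^*$ is a path from $y$ to $y_1=\operatorname{diag}(1,-1)$, and $\ell(w,y_1)$ is the direct sum of the null loops $\ell(-1,1)$ and $\ell(1,-1)$.
\end{example}

The rotation separates the two entries $-1$, and this removes the obstruction. No such move is possible when $N$ has a character at which both $w$ and $y$ equal $-1$, as $C(\mathbb Z/2\times\mathbb Z/2)$ does; this is the mechanism behind Theorem~\ref{thm:chars}. For Theorem~\ref{thm:main} we need a quantum group whose own algebra has room for the move.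

\section{Reduction of Theorem~\ref{thm:main}(a) to the loop}\label{sec:reduction}

From now on $\mathcal C=C^u$ with the counit $\varepsilon$. We cannot take $\mathcal C=B$: the algebra $B$ will turn out to be simple, so it has no scalar points toward which a homotopy could contract. The price is that homomorphisms defined on $C^u$ must be turned into equivariant homomorphisms defined on $B$. Classically this is the passage from $H_s(x)$ to $H_s(x)h$. Its dual is a version of the comultiplication that starts in $B$ and has its first leg in $C^u$.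

\begin{lemma}\label{lem:beta}
There is a unital $*$-homomorphism $\beta\colon B\to C^u\otimes B$ with
\[
\beta\lambda=(\mathrm{id}\otimes\lambda)\Delta^u,\qquad(\lambda\otimes\mathrm{id})\beta=\Delta,\qquad(\mathrm{id}\otimes\Delta)\beta=(\beta\otimes\mathrm{id})\Delta .
\]
\end{lemma}

\begin{proof}
Let $\lambda(x)=0$ and $b=(\mathrm{id}\otimes\lambda)\Delta^u(x)$. As $\varphi\lambda$ is the Haar state of $C^u$, we get $(\mathrm{id}\otimes\varphi)(b^*b)=(\mathrm{id}\otimes\varphi\lambda)\Delta^u(x^*x)=\varphi(\lambda(x^*x))1=0$, so $b=0$ by Lemma~\ref{lem:faithful}. Hence the first identity defines $\beta$. As $\lambda$ is onto, the other two may be checked after composing with $\lambda$. We have $(\lambda\otimes\mathrm{id})\beta\lambda=(\lambda\otimes\lambda)\Delta^u=\Delta\lambda$, and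
\begin{align*}
(\mathrm{id}\otimes\Delta)\beta\lambda&=(\mathrm{id}\otimes\lambda\otimes\lambda)(\mathrm{id}\otimes\Delta^u)\Delta^u=(\mathrm{id}\otimes\lambda\otimes\lambda)(\Delta^u\otimes\mathrm{id})\Delta^u\\
&=(\beta\lambda\otimes\lambda)\Delta^u=(\beta\otimes\mathrm{id})\Delta\lambda .\qedhere
\end{align*}
\end{proof}

A $d$-trivialization $\psi$ of $A$ gives the point $\psi(\mathrm{id}\otimes\lambda):=(\psi_i(\mathrm{id}\otimes\lambda))_i$ of $Y_d(A)$. The next lemma says that a join costs no dimension if this point can be joined to a scalar point by a path that need not be equivariant.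

\begin{lemma}\label{lem:path}
Let $(A,\delta)$ be a unital $\mathbb G$-C*-algebra with a $d$-trivialization $\psi$. Suppose that $\Theta\in Y_d(C([0,1],A))$ is a path with $\Theta|_{s=1}=\psi(\mathrm{id}\otimes\lambda)$ and $\Theta|_{s=0}\in Y_d(\mathbb C1)$. Then $\dim^{\mathbb G}_{\mathrm{LT}}(A\circledast B)\le d$.
\end{lemma}

\begin{proof}
Put $\rho_i=(\Theta_i\otimes\mathrm{id}_B)(\mathrm{id}_{C_0}\otimes\beta)$, a $*$-homomorphism from $C_0\otimes B$ to $C([0,1],A)\otimes B=C([0,1],A\otimes B)$. Then $\sum\rho_i(t\otimes1)=\sum\Theta_i(t\otimes1)\otimes1=1$, and the third identity of Lemma~\ref{lem:beta} gives equivariance: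
\[
(\mathrm{id}\otimes\Delta)\rho_i=(\Theta_i\otimes\mathrm{id}\otimes\mathrm{id})(\mathrm{id}\otimes\beta\otimes\mathrm{id})(\mathrm{id}\otimes\Delta)=(\rho_i\otimes\mathrm{id})(\mathrm{id}\otimes\Delta).
\]
At $s=0$ the values lie in $\mathbb C\otimes B$ because $\Theta_i|_{s=0}$ is scalar. At $s=1$, the second identity of Lemma~\ref{lem:beta} and equivariance of $\psi_i$ give
\[
\rho_i|_{s=1}=(\psi_i\otimes\mathrm{id})(\mathrm{id}\otimes(\lambda\otimes\mathrm{id})\beta)=(\psi_i\otimes\mathrm{id})(\mathrm{id}\otimes\Delta)=\delta\psi_i,
\]
with values in $\delta(A)$. So $\rho$ is a $d$-trivialization of $A\circledast B$.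
\end{proof}

By Theorem~\ref{thm:main}(b) such a path does not always exist. It does exist when $A$ is itself a join with its standard trivialization~\eqref{eq:psiprime}, and the first step is to turn the required path into a filling.

\begin{proposition}\label{prop:reduction}
Let $(A,\delta)$ be a unital $\mathbb G$-C*-algebra with a $d$-trivialization $\psi$. Put $N=A\otimes B$, and let $1\otimes\lambda\in X(N)$ and $y^0\in Y_d(N)$ be given by $x\mapsto1\otimes\lambda(x)$ and $y^0_i=\delta\psi_i(\mathrm{id}\otimes\lambda)$. If $\ell(1\otimes\lambda,y^0)$ is null, then $\dim^{\mathbb G}_{\mathrm{LT}}((A\circledast B)\circledast B)\le d+1$.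
\end{proposition}

\begin{proof}
Let $A'=A\circledast B\subset C([0,1],N)$, with coordinate $r$, and let $\psi'$ be the $(d+1)$-trivialization~\eqref{eq:psiprime}. Comparing formulas, $\psi'(\mathrm{id}\otimes\lambda)$ at $r$ is $\langle r;1\otimes\lambda,y^0\rangle$. We apply Lemma~\ref{lem:path} to $(A',\psi')$. The algebra $C([0,1],A')$ consists of the $F\in C([0,1]^2,N)$ with $F(s,0)\in1\otimes B$ and $F(s,1)\in\delta(A)$ for all $s$.

Map the boundary of the square to $S^1=\mathbb R/4\mathbb Z$ by $c=r$ on $s=1$, $c=\frac52-\frac32s$ on $r=1$, $c=\frac52$ on $s=0$, and $c=\frac52+\frac32s$ on $r=0$ (Figure~\ref{fig:square}). The formulas agree at the corners. Extend to a continuous map $[0,1]^2\to D^2$ by sending the center to $0$ and interpolating linearly along rays, and let $\Theta\in Y_{d+1}(C([0,1]^2,N))$ be the pullback of a filling of $\ell(1\otimes\lambda,y^0)$. On the four sides we find: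
\begin{itemize}
\item for $r=1$, the points $\langle2-c;\varepsilon,y^0\rangle$ and $\langle c-2;\varepsilon,e\rangle$, with values in $\delta(A)$, which contains the scalars;
\item for $r=0$, the points $\langle c-2;\varepsilon,e\rangle$ and $\langle4-c;1\otimes\lambda,e\rangle$, with values in $1\otimes B$;
\item for $s=0$, the scalar point $\langle\frac12;\varepsilon,e\rangle$, constant in $r$;
\item for $s=1$, the points $\langle r;1\otimes\lambda,y^0\rangle$.
\end{itemize}
The first two items show $\Theta\in Y_{d+1}(C([0,1],A'))$, and the last two are the hypotheses of Lemma~\ref{lem:path}.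
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.3]
\draw[thick] (0,0) rectangle (1,1);
\draw[->] (0.35,0.35)--(0.65,0.35) node[right] {$s$};
\draw[->] (0.35,0.35)--(0.35,0.65) node[above] {$r$};
\node[right] at (1.03,0.5) {$0\le c\le1$: $\ \psi'(\mathrm{id}\otimes\lambda)$};
\node[left] at (-0.03,0.5) {$c=\frac52$: scalar};
\node[above] at (0.5,1.03) {$1\le c\le\frac52$: values in $\delta(A)$};
\node[below] at (0.5,-0.03) {$\frac52\le c\le4$: values in $1\otimes B$};
\end{tikzpicture}
\caption{How the loop $\ell(1\otimes\lambda,y^0)$, with parameter $c\in\mathbb R/4\mathbb Z$, is laid along the boundary of the square. The coordinate $r$ belongs to the first join and $s$ to the second. The top and bottom sides satisfy the boundary conditions of $A\circledast B$; the left and right sides are the endpoints of the path required for the second join.}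
\label{fig:square}
\end{figure}

\section{Moving points into a corner}\label{sec:corner}

To imitate Example~\ref{ex:M2} we want to deform a point $w\in X(M)$ to a point that is trivial outside a prescribed corner. For an isometry $v\in M$ the natural candidate is
\[
w^v:=vw(\cdot)v^*+\varepsilon(\cdot)(1-vv^*)\in X(M),
\]
which equals $\varepsilon$ on $1-vv^*$. We show that $w$ and $w^v$ are joined by a path when $M$ is simple and purely infinite. This needs an explicit description of $X(M)$, in which the relations~\eqref{eq:relations} are replaced by an isometry and a unitary on its defect space. We write $U(N)$ for the unitary group of $N$.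

\begin{lemma}\label{lem:points}
For every unital C*-algebra $N$, the set $X(N)$ is in bijection, naturally in $N$, with the triples $(u,S,z)$ in $N$ such that $u$ is unitary, $S$ is an isometry, and $z^*z=zz^*=f$, where $f:=1-SS^*$. The bijection is given by
\[
S^*=(1-q^2\gamma^*\gamma)^{-1/2}\alpha,\quad z=\gamma f;\qquad\gamma=\sum_{n\ge0}q^nS^nzS^{*n},\quad\alpha=(1-q^2\gamma^*\gamma)^{1/2}S^* .
\]
Paths in $X(N)$ correspond to norm-continuous paths of triples, and $\varepsilon$ corresponds to $(1,1,0)$.
\end{lemma}

\begin{proof}
By the universal property of the free product, a point of $X(N)$ is a unitary $u$ together with a pair $\alpha,\gamma\in N$ satisfying~\eqref{eq:relations}, with no relation between the two.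

Let $\alpha,\gamma$ satisfy~\eqref{eq:relations}, and put $\kappa=\gamma^*\gamma\le1$. As $q<1$, the element $\alpha\alpha^*=1-q^2\kappa$ is invertible, so $S^*:=(1-q^2\kappa)^{-1/2}\alpha$ satisfies $S^*S=1$. Since $\gamma$ and $\gamma^*$ commute with $\kappa$, the last two relations become $S^*\gamma=q\gamma S^*$ and $S^*\gamma^*=q\gamma^*S^*$; the adjoint of the latter is $\gamma S=qS\gamma$. Hence $SS^*\gamma=qS\gamma S^*=\gamma SS^*$, and $\gamma$ commutes with $f$. From $S^*f=0$ we get $\alpha f=0$, so $(1-\kappa)f=\alpha^*\alpha f=0$. Thus $z=\gamma f$ satisfies $z^*z=zz^*=\kappa f=f$. Finally $\gamma=\gamma f+\gamma SS^*=z+qS\gamma S^*$, and iterating this identity gives the series for $\gamma$.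

Conversely, let $(S,z)$ be given and define $\gamma$ by the series. We have $z=fzf$ and $fS=0$, so the partial isometries $S^nzS^{*n}$ have the mutually orthogonal projections $S^nfS^{*n}$ as both support and range projections. Hence $\gamma$ is normal, and $\kappa:=\gamma^*\gamma=\sum q^{2n}S^nfS^{*n}\le1$ satisfies $\kappa=f+q^2S\kappa S^*$. Put $\alpha=(1-q^2\kappa)^{1/2}S^*$. From $S^*z=S^*z^*=0$ we get $S^*\gamma=q\gamma S^*$ and $S^*\gamma^*=q\gamma^*S^*$, hence $\alpha\gamma=q\gamma\alpha$ and $\alpha\gamma^*=q\gamma^*\alpha$. Also $\alpha\alpha^*=1-q^2\kappa$ and $\alpha^*\alpha=SS^*-q^2S\kappa S^*=SS^*-(\kappa-f)=1-\kappa$. Starting from $(S,z)$ we recover $S^*=(1-q^2\kappa)^{-1/2}\alpha$, and $\gamma f=z$ because $S^{*n}f=0$ for $n\ge1$; starting from $(\alpha,\gamma)$ we recover $\gamma$ by the series and then $\alpha$.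

The formulas are preserved by unital $*$-homomorphisms, which is naturality. The statement on paths is the bijection for $C([0,1],N)$. For $\varepsilon$, the values $\alpha=1$, $\gamma=0$ give $S=1$, $z=0$.
\end{proof}

By naturality for the unital homomorphism $N\oplus\mathbb C\to N$, $(x,\mu)\mapsto vxv^*+\mu(1-vv^*)$, the point $w^v$ attached to $w=(u,S,z)$ is
\begin{equation}\label{eq:wv}
w^v=\bigl(vuv^*+1-vv^*,\ vSv^*+1-vv^*,\ vzv^*\bigr).
\end{equation}

We call a unital C*-algebra $M\ne\mathbb C$ \emph{purely infinite simple} if for every nonzero $x\ge0$ in $M$ there is $b\in M$ with $b^*xb=1$. Then for every $x\ne0$ some $b$ satisfies $(b^*x^*)xb=1$, which is Cuntz's definition of a simple purely infinite algebra. For such $M$, Cuntz's theorem~\cite{Cuntz} says that $U(M)/U_0(M)\to K_1(M)$ is bijective, where $U_0(M)$ is the identity component of $U(M)$. We use it in this form: two unitaries of $M$ with the same class in $K_1(M)$ are joined by a path in $U(M)$.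

\begin{lemma}\label{lem:unitaries}
Let $M$ be purely infinite simple.
\begin{enumerate}
\item[(i)] If $v$ is an isometry and $u\in U(M)$, then $u$ and $vuv^*+1-vv^*$ are joined by a path in $U(M)$.
\item[(ii)] Let $p\ne0$ be a projection. There is an isometry $s\in M$ with $ss^*\le p$; the corner $pMp$ is purely infinite simple; and every $u\in U(M)$ is joined by a path in $U(M)$ to a unitary $x+1-p$ with $x\in U(pMp)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The matrix $W=\begin{pmatrix}v&1-vv^*\\0&v^*\end{pmatrix}$ is unitary, and $W(u\oplus1)W^*=(vuv^*+1-vv^*)\oplus1$. So the two unitaries have the same class in $K_1(M)$.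

(ii) If $b^*pb=1$, then $s=pb$ is an isometry with $ps=s$, that is, $ss^*\le p$. The map $x\mapsto sxs^*$ embeds $M\neq\mathbb C$ into $pMp$, so $pMp\ne\mathbb Cp$. If $0\ne x\ge0$ in $pMp$ and $b^*xb=1$, then $(pbp)^*x(pbp)=p$. Finally, by (i), $u$ is joined to $sus^*+1-ss^*=x+1-p$ with $x=sus^*+p-ss^*\in U(pMp)$.
\end{proof}

\begin{lemma}[corner lemma]\label{lem:corner}
Let $M$ be purely infinite simple, $w\in X(M)$, and $v\in M$ an isometry. Then $w$ and $w^v$ are joined by a path in $X(M)$.
\end{lemma}

\begin{proof}
Let $w=(u,S,z)$. The components $u$ and $(S,z)$ are unrelated and can be moved separately. Lemma~\ref{lem:unitaries}(i) moves $u$ to the first component of~\eqref{eq:wv}. If $S$ is unitary, then $z=0$, and the same lemma moves $S$ through unitaries to $vSv^*+1-vv^*$. So assume $f=1-SS^*\ne0$, and put $S'=vSv^*+1-vv^*$, an isometry with $1-S'S'^*=vfv^*$.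

There is an explicit unitary carrying $(S,z)$ to $(S',vzv^*)$, namely $U_0:=vf+S'S^*$. Since $S^*f=0$ and $fv^*S'=fSv^*=0$, we have
\[
U_0^*U_0=f+SS^*=1,\qquad U_0U_0^*=vfv^*+S'S'^*=1,\qquad U_0S=S',
\]
and $U_0xU_0^*=vxv^*$ for $x\in fMf$. For every unitary $U$, the pair $(US,UzU^*)$ is admissible, because $US$ has defect projection $UfU^*$. If $U_0$ were joined to $1$ we would be done. In general its $K_1$-class is an obstruction, and we cancel it by a unitary that fixes $S$ and commutes with $z$. To make room for such a unitary we first move $z$ so that it is trivial on a part of $f$.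

Choose an isometry $s$ with $ss^*\le f$, and put $p=sSS^*s^*$ and $p'=f-p$. Then $p\ne0$ and $p'\ge sfs^*\ne0$. By Lemma~\ref{lem:unitaries}(ii), applied in the purely infinite simple algebra $fMf$ to the projection $p$, there is a path $(z^{(a)})$ in $U(fMf)$ from $z$ to $z_1+p'$ with $z_1\in U(pMp)$. This gives a path of admissible pairs from $(S,z)$ to $(S,z_1+p')$.

By Lemma~\ref{lem:unitaries}(ii), applied in $M$ to $p'$, the unitary $U_0^*$ is joined to some $V=x+1-p'$ with $x\in U(p'Mp')$. So there is a path $(U^{(a)})$ in $U(M)$ from $1$ to $U_0V$, and $(U^{(a)}S,\,U^{(a)}(z_1+p')U^{(a)*})$ is a path of admissible pairs starting at $(S,z_1+p')$. We have $VS=S$ because $p'S=p'fS=0$, and $V(z_1+p')=z_1+x=(z_1+p')V$. Hence the path ends at $(U_0S,\,U_0(z_1+p')U_0^*)=(S',v(z_1+p')v^*)$. Finally $(S',vz^{(a)}v^*)$, run backward, leads to $(S',vzv^*)$.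
\end{proof}

\section{Pure infiniteness of the tensor powers of $B$}\label{sec:pi}

Let $S\in C(SU_q(2))\subset C^u$ be the isometry of Lemma~\ref{lem:points} for the identity map of $C^u$; we also write $S$ for its images in $D$ and $B$. In the representation on $\ell^2(\mathbb N\times\mathbb Z)$ we have $S^*\zeta_{n,j}=(1-q^{2n})^{-1/2}\sqrt{1-q^{2n}}\,\zeta_{n-1,j}=\zeta_{n-1,j}$ for $n\ge1$ and $S^*\zeta_{0,j}=0$, so $S\zeta_{n,j}=\zeta_{n+1,j}$. For $a=S^k$ with $k\ge1$, formula~\eqref{eq:haar} gives
\begin{equation}\label{eq:moments}
h_q(a)=0,\qquad h_q(a^*a)=1,\qquad h_q(aa^*)=(1-q^2)\sum_{n\ge k}q^{2n}=q^{2k},\qquad\|a\|=1 .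
\end{equation}
The gap between $h_q(a^*a)$ and $h_q(aa^*)$ is where $q<1$ enters. It cannot be avoided: an algebra with a faithful tracial state has no non-unitary isometry $v$, since the trace vanishes on $1-vv^*$.

\begin{proposition}\label{prop:pi}
For every $m\ge1$, the algebra $B^{\otimes m}$ is purely infinite simple.
\end{proposition}

The plan is to find $T\in B$ of bounded norm with $T^*xT\approx\varphi(x)1$ for finitely many given $x$; faithfulness of $\varphi$, which holds because $B$ is reduced, then gives the claim. On the free product Hilbert space, $x$ acts as the scalar $\varphi(x)$ when compressed to vectors that begin with a high power of $u$ followed by a letter from $D$. So we look for an almost isometric $T$ whose range almost consists of such vectors, and we build it by averaging conjugates of $a$ by powers of $u$. This is the role of the factor $\mathbb T$.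

\begin{proof}
\emph{The Hilbert space.} Let $\mathcal H_1=L^2(\mathbb T)$, with orthonormal basis $(u^j)_{j\in\mathbb Z}$, and $\mathcal H_2=L^2(D,h_q)$, with the vectors $\hat d$ for $d\in D$. Let $\xi_1=u^0$, $\xi_2=\hat1$ and $\mathcal H_i^\circ=\xi_i^\perp$. The algebra $B$ acts on
\[
\mathcal H=\mathbb C\xi\oplus\bigoplus_{n\ge1}\ \bigoplus_{i_1\ne i_2\ne\dots\ne i_n}\mathcal H_{i_1}^\circ\otimes\dots\otimes\mathcal H_{i_n}^\circ,
\]
and $\varphi$ is the vector state of $\xi$. The action is as follows. Let $\mathcal H(i)$ be the closed span of $\xi$ and of the tensors not beginning in $\mathcal H_i^\circ$. Identify $\mathcal H_i\otimes\mathcal H(i)$ with $\mathcal H$ by $\xi_i\otimes\eta\mapsto\eta$, by $\zeta\otimes\xi\mapsto\zeta$, and by concatenation $\zeta\otimes\eta\mapsto\zeta\otimes\eta$ for $\zeta\in\mathcal H_i^\circ$ and $\eta\in\mathcal H(i)\ominus\mathbb C\xi$. The $i$-th factor acts on the first leg.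

Let $Q$ be the projection onto the closed span of the tensors beginning in $\mathcal H_2^\circ$. Then $(1-Q)\mathcal H=\mathcal H(2)=\mathbb C\xi_2\otimes\mathcal H(2)$, so $(1-Q)b(1-Q)=h_q(b)(1-Q)$ for $b\in D$. With~\eqref{eq:moments} this gives $(1-Q)a(1-Q)=0$, and then
\begin{align}
(1-Q)a^*Qa(1-Q)&=(1-Q)a^*a(1-Q)=1-Q,\label{eq:Q1}\\
\|(1-Q)aQ\|^2&=\|(1-Q)aQa^*(1-Q)\|\le\|(1-Q)aa^*(1-Q)\|=q^{2k}.\label{eq:Q2}
\end{align}
So $a$ maps $(1-Q)\mathcal H$ isometrically into $Q\mathcal H$, and maps $Q\mathcal H$ almost into itself.

\emph{The operator $T$.} For $K,L\ge1$ and $i=1,\dots,L$ put $P_i=u^{Ki}Qu^{-Ki}$. This is the projection onto $\mathbb Cu^{Ki}\otimes Q\mathcal H$, so the $P_i$ are mutually orthogonal. Put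
\[
a_i=u^{Ki}au^{-Ki},\qquad T=L^{-1/2}\sum_{i=1}^La_i\in B,\qquad T^+=L^{-1/2}\sum_{i=1}^LP_ia_i(1-P_i).
\]
The operator $T^+$ is only a tool for estimates and need not lie in $B$. Since $(1-P_i)a_i(1-P_i)=0$, we have $T-T^+=L^{-1/2}\sum b_i+L^{-1/2}\sum P_ia_iP_i$ with $b_i=(1-P_i)a_iP_i$, and $\|b_i\|\le q^k$ by~\eqref{eq:Q2}. Orthogonality of the $P_i$ gives $(\sum b_i)(\sum b_i)^*=\sum b_ib_i^*\le Lq^{2k}$ and $\|\sum P_ia_iP_i\|\le1$. Hence
\[
\|T-T^+\|\le\eta:=q^k+L^{-1/2}\le2 .
\]

\emph{Compression.} Let $\mathcal P\subset B$ be the dense $*$-algebra generated by $u$ and $D$, and let $x\in\mathcal P$. Writing each letter $d\in D$ as $h_q(d)1+(d-h_q(d)1)$ and using induction on the length, we see that $x$ is a linear combination of $1$, of powers $u^{m_1}$ with $m_1\ne0$, and of words $u^{m_1}d_1u^{m_2}\cdots d_ru^{m_{r+1}}$ with $r\ge1$, $h_q(d_j)=0$ and $m_2,\dots,m_r\ne0$. Every term $x'\ne1$ is an alternating product of centered letters, so $x'\xi\perp\xi$, and $\varphi(x)$ is the coefficient of $1$. Let $K$ exceed all occurring $|m_1|$ and $|m_{r+1}|$. For a term $x'$ and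 $i,j\ge1$, consider $u^{-Ki}x'u^{Kj}$. If $x'=1$ and $i\ne j$, or if $x'=u^{m_1}$, it is a nonzero power of $u$, since $0<|m_1|<K$. If $x'$ is a word with $r\ge1$, it is an alternating word that begins with $u^{m_1-Ki}$ and ends with $u^{m_{r+1}+Kj}$, both nonzero powers. In all these cases, applying the operator to a vector of $Q\mathcal H$ prepends its letters one by one, and the result begins in $\mathcal H_1^\circ$. So $Qu^{-Ki}x'u^{Kj}Q=0$ unless $x'=1$ and $i=j$. Therefore $P_ixP_j=\delta_{ij}\varphi(x)P_i$, and by~\eqref{eq:Q1}
\[
(T^+)^*xT^+=\frac{\varphi(x)}L\sum_i(1-P_i)a_i^*P_ia_i(1-P_i)=\varphi(x)\Bigl(1-\frac1L\sum_iP_i\Bigr).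
\]
For $x=1$ this gives $\|T^+\|\le1$, so $\|T\|\le3$. In general
\[
\|T^*xT-\varphi(x)1\|\le\|x\|(2\eta+\eta^2)+|\varphi(x)|/L .
\]
Given finitely many $x\in\mathcal P$, choose $k$ and $L$ large and then $K$ large; the left sides become arbitrarily small at the same time.

\emph{Conclusion.} Let $M=B^{\otimes m}$ and $R=T^{\otimes m}$, so $\|R\|\le3^m$. For an elementary tensor, $R^*(x_1\otimes\dots\otimes x_m)R=\bigotimes_jT^*x_jT$. Hence for $x'\in\mathcal P^{\odot m}$ we can make $\|R^*x'R-\varphi^{\otimes m}(x')1\|$ as small as we like, and for $x\in M$,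
\[
\|R^*xR-\varphi^{\otimes m}(x)1\|\le(9^m+1)\|x-x'\|+\|R^*x'R-\varphi^{\otimes m}(x')1\| .
\]
If $0\ne x\ge0$, then $\varphi^{\otimes m}(x)>0$ by Lemma~\ref{lem:faithful}. So $R^*xR$ is invertible for a suitable $R$, and $b=R(R^*xR)^{-1/2}$ satisfies $b^*xb=1$. Finally $M\ne\mathbb C$ because $B\ne\mathbb C$.
\end{proof}

Since $\varphi(SS^*)=q^2$, the projection $1-SS^*\in B$ is nonzero. Lemma~\ref{lem:unitaries}(ii) gives an isometry $v'\in B$ with $v'v'^*\le1-SS^*$. With $v:=S$ we obtain isometries $v,v'\in B$ with orthogonal ranges, $v^*v'=0$, which we fix for the next section.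

\section{Filling the loop: proof of Theorem~\ref{thm:main}(a)}\label{sec:proofa}

Let $\psi$ be a $d$-trivialization of $(A,\delta)$ and $N=A\otimes B$. By Proposition~\ref{prop:reduction} it suffices to show that $\ell(1\otimes\lambda,y^0)$ is null, where $y^0_i=\delta\psi_i(\mathrm{id}\otimes\lambda)$.

\subsection*{Step 1: deformation}
Lemma~\ref{lem:corner} in $M=B$ gives a path in $X(B)$ from $\lambda$ to $\lambda^v$. So $1\otimes\lambda$ is joined in $X(N)$ to
\[
w^1(x):=1\otimes v\lambda(x)v^*+\varepsilon(x)\,1\otimes(1-vv^*).
\]
The point $y^0$ is not directly within reach of the corner lemma: it is a point of $Y_d$ rather than of $X$, and nothing is known about $A\otimes B$. Equivariance resolves both problems, because it factors $y^0$ through a single point of $X(B\otimes B)$: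
\[
y^0_i=\delta\psi_i(\mathrm{id}\otimes\lambda)=(\psi_i\otimes\mathrm{id}_B)(\mathrm{id}_{C_0}\otimes\Delta\lambda).
\]
Lemma~\ref{lem:corner} in $M=B\otimes B$, with the isometry $1\otimes v'$, gives a path $(\pi_a)$ in $X(B\otimes B)$ from $\Delta\lambda$ to $(1\otimes v')\Delta\lambda(\cdot)(1\otimes v'^*)+\varepsilon(\cdot)\,1\otimes(1-v'v'^*)$. Put $y^a_i=(\psi_i\otimes\mathrm{id}_B)(\mathrm{id}_{C_0}\otimes\pi_a)$. As $\pi_a$ is unital, $\sum_iy_i^a(t\otimes1)=\sum_i\psi_i(t\otimes1)\otimes1=1$, so $(y^a)$ is a path in $Y_d(N)$ starting at $y^0$. The isometry acts on the leg of $B\otimes B$ that $\psi_i$ does not touch: $(\psi_i\otimes\mathrm{id})(g\otimes b\otimes v'b'v'^*)=(1\otimes v')(\psi_i(g\otimes b)\otimes b')(1\otimes v'^*)$. Hence the endpoint is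
\[
y^1_i(g\otimes x)=(1\otimes v')\,y^0_i(g\otimes x)\,(1\otimes v'^*)+\tau_i(g\otimes x)\otimes(1-v'v'^*),
\]
where $\tau_i(g\otimes x):=\psi_i(g\otimes1)\varepsilon(x)\in A$. By Lemma~\ref{lem:loop}(i) it suffices to show that $\ell(w^1,y^1)$ is null.

\subsection*{Step 2: splitting}
Let $P=1\otimes vv^*$. It is nonzero, and $1-P\ge1\otimes v'v'^*\ne0$. The projection $P$ commutes with the range of $w^1$, and $w^1(1-P)=\varepsilon(1-P)$. It commutes with the range of each $y_i^1$: it annihilates the first summand on both sides because $v^*v'=0$, and it commutes with the second because $vv^*\le1-v'v'^*$. Thus $y^1_iP=\tau_i\otimes vv^*$. Over $(1-P)N(1-P)$ the loop is $\ell(\varepsilon,y^1(1-P))$, which is null by Lemma~\ref{lem:loop}(iii). By Lemma~\ref{lem:loop}(ii) it remains to show that $\ell(w^1P,\tau\otimes vv^*)$ is null over $PNP$.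

\subsection*{Step 3: the remainder $\tau$}
If $d=0$, the case that gives $\dim^{\mathbb G}_{\mathrm{LT}}(C(E_2^\Delta\mathbb G))\le1$, then $\psi_0(g\otimes1)=g(1)$ and $\tau=e$, so we are in the situation of Example~\ref{ex:M2}. In general $\tau$ still remembers the partition of unity, but nothing else. Put $t_i=\psi_i(t\otimes1)\in A$, so that $0\le t_i\le1$ and $\sum t_i=1$. The $*$-homomorphism $g\mapsto\psi_i(g\otimes1)$ sends $t$ to $t_i$, so it is the functional calculus $g\mapsto g(t_i)$, and $\tau_i(g\otimes x)=g(t_i)\varepsilon(x)$. Tuples of positive elements with sum $1$ form a convex set, whether or not they commute. Put $t_0^a=(1-a)t_0+a1$ and $t_i^a=(1-a)t_i$ for $i\ge1$, and let $\tau_i^a(g\otimes x)=g(t_i^a)\varepsilon(x)$. By norm continuity of the functional calculus this is a path in $Y_d(A)$. It starts at $\tau$ and ends at $e$, because $t_0^1=1$, $t_i^1=0$ for $i\ge1$, and $g(0)=0$. So $\tau^a\otimes vv^*$ is a path in $Y_d(PNP)$ from $\tau\otimes vv^*$ to $e$. By Lemma~\ref{lem:loop}(i) and (iii), $\ell(w^1P,\tau\otimes vv^*)$ is null. This proves Theorem~\ref{thm:main}(a).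 \qed

\section{The lower bound: proof of Theorem~\ref{thm:main}(b) and (c)}\label{sec:proofb}

Part (b) reverses the construction of Lemma~\ref{lem:path} for $d=0$: a unital equivariant map into a join comes from a path in $X(A)$ that starts at a character. The projection $f=1-SS^*\in C^u$ cannot change from zero to nonzero along such a path, and this pins down the endpoint.

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Suppose that $\psi\colon B\to A\circledast B$ is unital and equivariant, with values $\psi_s\colon B\to A\otimes B$ for $s\in[0,1]$. Then $(\mathrm{id}\otimes\Delta)\psi_s=(\psi_s\otimes\mathrm{id})\Delta$.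

\emph{A path in $X(A)$.} We would like to apply the counit to the second leg of $\psi_s$. It is not bounded on $B$, so we first show that $\psi_s$ maps $\mathcal O(\mathbb G)$ into $A\odot\mathcal O(\mathbb G)$. Let $(u_{ij})$ be a unitary corepresentation and put $Z_{il}=\sum_j\psi_s(u_{ij})(1\otimes u_{lj}^*)$. Using $\sum_ju_{kj}u_{mj}^*=\delta_{km}$, we get
\[
(\mathrm{id}\otimes\Delta)(Z_{il})=\sum_{k,m}\psi_s(u_{ik})(1\otimes u_{lm}^*)\otimes\sum_ju_{kj}u_{mj}^*=Z_{il}\otimes1 .
\]
Apply $\mathrm{id}\otimes\mathrm{id}\otimes\varphi$. By invariance of $\varphi$ the left side becomes $(\mathrm{id}\otimes\varphi)(Z_{il})\otimes1$, and the right side becomes $Z_{il}$. So $Z_{il}=z_{il}(s)\otimes1$, where $z_{il}(s):=(\mathrm{id}\otimes\varphi)(Z_{il})\in A$ is continuous in $s$. Using $\sum_lu_{lk}^*u_{lj}=\delta_{kj}$, we get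
\[
\psi_s(u_{ij})=\sum_lZ_{il}(1\otimes u_{lj})=\sum_lz_{il}(s)\otimes u_{lj}\in A\odot\mathcal O(\mathbb G).
\]
The map $\mathrm{id}\odot\varepsilon$ is a unital $*$-homomorphism on $A\odot\mathcal O(\mathbb G)$. Hence $\theta_s:=(\mathrm{id}\odot\varepsilon)\psi_s\colon\mathcal O(\mathbb G)\to A$ is a unital $*$-homomorphism with $\theta_s(u_{ij})=z_{ij}(s)$, and the last display says $\psi_s=(\theta_s\odot\mathrm{id})\Delta$ on $\mathcal O(\mathbb G)$. Each $\theta_s$ extends to $C^u$, and $s\mapsto\theta_s(x)$ is continuous for $x$ in the dense subalgebra $\mathcal O(\mathbb G)$. So $(\theta_s)$ is a path in $X(A)$.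

\emph{The endpoint.} As $\psi_0$ has values in $\mathbb C\otimes B$, the $z_{ij}(0)$ are scalars and $\theta_0$ is a character. A scalar isometry is unitary, so $\theta_0(f)=0$. The norm of the projection $\theta_s(f)$ is continuous in $s$ with values in $\{0,1\}$, so $\theta_1(f)=0$. By Lemma~\ref{lem:points}, the $z$-component of $\theta_1$ vanishes, hence $\theta_1(\gamma)=0$, and $W:=\theta_1(\alpha)$ is unitary by~\eqref{eq:relations}. Thus
\[
\psi_1(\gamma)=\theta_1(\gamma)\otimes\alpha+\theta_1(\alpha)^*\otimes\gamma=W^*\otimes\gamma .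
\]
The boundary condition at $s=1$ gives $a\in A$ with $\delta(a)=W^*\otimes\gamma$. The identity $(\delta\otimes\mathrm{id})\delta(a)=(\mathrm{id}\otimes\Delta)\delta(a)$ reads, in $A\otimes B\otimes B$,
\[
\delta(W^*)\otimes\gamma=W^*\otimes\gamma\otimes\alpha+W^*\otimes\alpha^*\otimes\gamma .
\]
The elements $\alpha,\gamma\in B$ are linearly independent, because $\lambda$ is injective on $\mathcal O(\mathbb G)$. So there is a bounded functional $\omega$ on $B$ with $\omega(\gamma)=0$ and $\omega(\alpha)=1$. Applying $\mathrm{id}\otimes\mathrm{id}\otimes\omega$ gives $0=W^*\otimes\gamma$. This is impossible, since $W$ is a unitary in a nonzero algebra and $\gamma\ne0$.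
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
Write $d_n=\dim^{\mathbb G}_{\mathrm{LT}}(C(E_n^\Delta\mathbb G))$. Lemma~\ref{lem:elementary}(iii) gives $d_0=0$ and $d_1\le1$, and part (a) gives $d_{n+2}\le d_n+1$. By induction in steps of two, $d_n\le\lceil n/2\rceil$. For $n\ge1$ the algebra $C(E_n^\Delta\mathbb G)$ is a join $A\circledast B$, so $d_n\ge1$ by part (b) and Lemma~\ref{lem:elementary}(ii). Hence $d_1=d_2=1$, and $d_n\le\lceil n/2\rceil<n$ for all $n\ge2$.
\end{proof}

\section{Quantum groups with two characters: proof of Theorem~\ref{thm:chars}}\label{sec:chars}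

Let $\mathbb G$ be a compact quantum group and let $\Gamma$ be the weak*-compact space of characters of $C(\mathbb G)$, with at least two points. We show that $\Gamma$ is a compact group, restrict a trivialization of $C(E_n^\Delta\mathbb G)$ to the classical join $E_n\Gamma$, and apply the classical theorem.

\subsection*{The group of characters}
For $\chi,\chi'\in\Gamma$ the product $\chi\chi':=(\chi\otimes\chi')\Delta$ is again a character. Let $\Gamma'$ be the set of unital multiplicative linear functionals on $\mathcal O(\mathbb G)$, with the same product and the topology of pointwise convergence. It is a group with unit $\varepsilon$, in which inversion is composition with the antipode. It is a Hausdorff topological group: the product is jointly continuous because $\Delta(x)$ is a finite sum of elementary tensors for $x\in\mathcal O(\mathbb G)$. Restriction $\Gamma\to\Gamma'$ is multiplicative, continuous and, by density of $\mathcal O(\mathbb G)$, injective, so it identifies $\Gamma$ with a compact subsemigroup of $\Gamma'$.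

A nonempty compact subsemigroup is a subgroup. Indeed, let $\chi\in\Gamma$ and let $\chi_\infty$ be a cluster point of the sequence $(\chi^n)$. Given a neighborhood $U$ of $\varepsilon$, choose a neighborhood $V$ of $\varepsilon$ with $V^{-1}V\subset U$. Then $\chi_\infty V$ contains $\chi^n$ and $\chi^m$ for some $m\ge n+2$, so $\chi^{m-n}\in U$. Thus $\varepsilon$ lies in the closure of $\{\chi^j:j\ge2\}$, and $\chi^{-1}$ lies in the closure of $\{\chi^j:j\ge1\}$, which is contained in $\Gamma$.

So $\Gamma$ is a nontrivial compact Hausdorff group. Evaluation gives a unital $*$-homomorphism $p\colon C(\mathbb G)\to C(\Gamma)$, $p(x)(\chi)=\chi(x)$. It is onto by the Stone--Weierstrass theorem, and $(p\otimes p)\Delta=\Delta_\Gamma p$ by the definition of the product.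

\subsection*{Comparison of joins}
Let $(A,\delta)$ be a unital $\mathbb G$-C*-algebra, $(A',\delta')$ a unital $\Gamma$-C*-algebra, and $j\colon A\to A'$ a unital $*$-homomorphism with $(j\otimes p)\delta=\delta'j$. Then $F\mapsto(j\otimes p)\circ F$ maps $A\circledast C(\mathbb G)$ to $A'\circledast C(\Gamma)$: at $0$ the values lie in $\mathbb C\otimes C(\Gamma)$, and at $1$ we have $(j\otimes p)\delta(a)=\delta'(j(a))$. This map intertwines the actions in the same sense, since pointwise $(j\otimes p\otimes p)(\mathrm{id}\otimes\Delta)=(\mathrm{id}\otimes\Delta_\Gamma)(j\otimes p)$. Starting from $j_0=p$ and using Example~\ref{ex:join}, we obtain unital $*$-homomorphisms $j_n\colon C(E_n^\Delta\mathbb G)\to C(E_n\Gamma)$ with $(j_n\otimes p)\delta_n=\delta_\Gamma j_n$, where $\delta_n$ and $\delta_\Gamma$ are the two actions.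

\subsection*{The dimension}
Let $(\rho_0,\dots,\rho_m)$ be an $m$-trivialization of $C(E_n^\Delta\mathbb G)$. The composition of $j_n\rho_i$ with a point evaluation of $C(E_n\Gamma)$ is zero or a character of $C_0\otimes C(\mathbb G)$. A character extends to the multiplier algebra, which contains commuting copies of $C_0$ and $C(\mathbb G)$, so it has the form $\mathrm{ev}_{t_0}\otimes\chi=(\mathrm{ev}_{t_0}\otimes\mathrm{ev}_\chi)(\mathrm{id}\otimes p)$ with $t_0\in(0,1]$ and $\chi\in\Gamma$. Hence $j_n\rho_i$ vanishes on $\ker(\mathrm{id}\otimes p)$. As $\mathrm{id}\otimes p$ maps onto $C_0\otimes C(\Gamma)$, we have $j_n\rho_i=\sigma_i(\mathrm{id}\otimes p)$ for a $*$-homomorphism $\sigma_i\colon C_0\otimes C(\Gamma)\to C(E_n\Gamma)$. Then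
\begin{align*}
(\sigma_i\otimes\mathrm{id})(\mathrm{id}\otimes\Delta_\Gamma)(\mathrm{id}\otimes p)&=(\sigma_i\otimes\mathrm{id})(\mathrm{id}\otimes p\otimes p)(\mathrm{id}\otimes\Delta)=(j_n\rho_i\otimes p)(\mathrm{id}\otimes\Delta)\\
&=(j_n\otimes p)\delta_n\rho_i=\delta_\Gamma j_n\rho_i=\delta_\Gamma\sigma_i(\mathrm{id}\otimes p),
\end{align*}
so $\sigma_i$ is $\Gamma$-equivariant, and $\sum\sigma_i(t\otimes1)=j_n(1)=1$. Thus $\sigma$ is an $m$-trivialization of $C(E_n\Gamma)$, and the theorem of Chirvasitu, D\k{a}browski and Hajac for the nontrivial group $\Gamma$ gives $m\ge n$. With Lemma~\ref{lem:elementary}(iii) we get $\dim^{\mathbb G}_{\mathrm{LT}}(C(E_n^\Delta\mathbb G))=n$ for all $n$. A unital equivariant $*$-homomorphism $C(E_n^\Delta\mathbb G)\to C(E_{n+1}^\Delta\mathbb G)$ would give $n+1\le n$ by Lemma~\ref{lem:elementary}(i), so there is none.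

Finally, by Lemma~\ref{lem:points} for $N=\mathbb C$, the universal completion $C^u$ has the characters $(u,S,z)=(\mu,\nu,0)$ with $\mu,\nu\in\mathbb T$, so the theorem applies to it. \qed

\begin{remark}
The free factors $C(\mathbb T)$ and $C(SU_q(2))$ have infinitely many characters as well, obtained by restricting those of $C^u$, so both satisfy the conjecture. The reduced algebra $B$ has no character, being simple and different from $\mathbb C$. With only one character the argument above gives nothing, since $E_n\Gamma$ is then a simplex with local-triviality dimension $0$ for the trivial group.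
\end{remark}

\begin{thebibliography}{9}

\bibitem{Cuntz} Cuntz, Ann. of Math. \textbf{113} (1981).

\bibitem{GHTW} Eusebio Gardella, Piotr M. Hajac, Mariusz Tobolski, Jianchao Wu, \emph{The local-triviality dimension of actions of compact quantum groups}, arXiv:1801.00767 (2018).

\bibitem{Wang} Wang, Comm. Math. Phys. \textbf{167} (1995).

\bibitem{Wor} Woronowicz (1987).

\end{thebibliography}
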